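\title{Iwasawa algebras that are maximal orders}

\begin{abstract}
Let $G$ be a compact $p$-adic analytic group whose Iwasawa algebra $\Omega_G=\mathbb{F}_p[[G]]$ is prime. We prove that $\Omega_G$ is a maximal order in its ring of quotients if and only if $G$ is dihedral-free, that is, every one-dimensional closed subgroup of $G$ with finitely many conjugates is isomorphic to $\mathbb{Z}_p$. This confirms a conjecture from the survey of Ardakov and Brown. An equivalent condition is that no nontrivial element of finite order acts on the Lie algebra of $G$ as a pseudo-reflection. When such an element exists we write down an ideal with too large a left order. In the other direction, a failure of maximality produces an element of $G$ that acts as an inner automorphism modulo a prime ideal of the Iwasawa algebra of a deep uniform subgroup, and growth estimates in the associated graded ring determine this prime.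
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a prime $p$. For a compact $p$-adic analytic group $G$, the Iwasawa algebra of $G$ over the field $\mathbb{F}_p$ of $p$ elements is the completed group algebra
\[
\Omega_G=\mathbb{F}_p[[G]]=\varprojlim_{W}\mathbb{F}_p[G/W],
\]
where $W$ runs over the open normal subgroups of $G$. It is a left and right noetherian ring. When it is prime it has a simple artinian classical ring of quotients $Q$. A prime noetherian ring $A$ with ring of quotients $Q$ is a \emph{maximal order} if the only ring $T$ with $A\subseteq T\subseteq Q$ and $aTb\subseteq A$ for some units $a,b$ of $Q$ is $T=A$.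

This is the noncommutative form of integral closedness: a commutative noetherian domain $A$ is a maximal order if and only if it is integrally closed. Indeed, if $q\in Q$ is integral over $A$, then the ring $A[q]$ is a finitely generated $A$-module and has a common denominator; and if $bT\subseteq A$ with $b\neq0$, then the ring $T$ is a finitely generated $A$-module, hence integral over $A$. For $G=\mathbb{Z}_p^d$, where $\mathbb{Z}_p$ is the additive group of $p$-adic integers, $\Omega_G$ is a ring of formal power series in $d$ variables over $\mathbb{F}_p$, so it is a maximal order. For the $p$-adic dihedral group $\mathbb{Z}_p\rtimes\{\pm1\}$ the algebra $\Omega_G$ is prime and is not a maximal order (Example~\ref{ex:dihedral}), while for $\mathbb{Z}_p^2\rtimes\{\pm1\}$ it is again a maximal order (Example~\ref{ex:plane}). The second group contains dihedral subgroups, but each of them has infinitely many conjugates. This suggests that the obstruction is a one-dimensional subgroup with torsion that is normal up to finite index.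

A closed subgroup $H$ of $G$ is again $p$-adic analytic, and $\dim H$ denotes its dimension as a $p$-adic analytic group. Call $H$ \emph{orbital} if it has only finitely many $G$-conjugates, equivalently if its normalizer $N_G(H)$ has finite index in $G$. Call $G$ \emph{dihedral-free} if every orbital closed subgroup $H$ with $\dim H=1$ is isomorphic to $\mathbb{Z}_p$. The survey of Ardakov and Brown \cite{ABsurvey} is the source of the following conjecture.

\begin{quote}
\emph{Let $G$ be a compact $p$-adic analytic group such that $\Omega_G$ is prime. Then $\Omega_G$ is a maximal order if and only if $G$ is dihedral-free.}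
\end{quote}

We prove it, and add a third condition in terms of linear algebra. Let $\mathfrak{g}$ be the $\mathbb{Q}_p$-Lie algebra of $G$ and $\mathrm{Ad}$ the action of $G$ on $\mathfrak{g}$ induced by conjugation; both are recalled in Section~\ref{sec:groups}.

\begin{theorem}\label{thm:main}
Let $p$ be a prime and $G$ a compact $p$-adic analytic group such that $\Omega_G$ is prime. The following are equivalent:
\begin{enumerate}
\item[(a)] $\Omega_G$ is a maximal order;
\item[(b)] $G$ is dihedral-free;
\item[(c)] no element $g\neq1$ of finite order in $G$ satisfies $\operatorname{rank}(\mathrm{Ad}(g)-1\mid\mathfrak{g})=1$.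
\end{enumerate}
\end{theorem}

Condition (c) is the one that the commutative picture predicts. An integrally closed noetherian domain is controlled by its primes of height one, so an element by which $\Omega_G$ could be enlarged should have its poles along a hypersurface. The examples of Section~\ref{sec:examples} show such poles appearing only along a hypersurface on which some element $g$ acts trivially, and the fixed space of $\mathrm{Ad}(g)$ has codimension $\operatorname{rank}(\mathrm{Ad}(g)-1)$.

Section~\ref{sec:examples} recalls the ring theory and works out the two examples, which between them contain both directions of the proof; it ends with the plan of the general argument. Section~\ref{sec:groups} proves (b)$\Leftrightarrow$(c), Section~\ref{sec:overring} proves (a)$\Rightarrow$(b), and Sections~\ref{sec:filtrations}--\ref{sec:end} prove (b)$\Rightarrow$(a). Section~\ref{sec:consequences} sharpens condition (c) and draws consequences; for instance, for odd $p$ every prime Iwasawa algebra of a pro-$p$ group is a maximal order.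

\section{Orders, Iwasawa algebras and two small groups}\label{sec:examples}

\subsection*{Prime noetherian rings}
An element of a ring is \emph{regular} if it is neither a left nor a right zero divisor. Let $A$ be a prime noetherian ring. By Goldie's theorem the regular elements of $A$ satisfy the left and right Ore conditions, the localization $Q=Q(A)$ is simple artinian, every element of $Q$ can be written as $ac^{-1}$ and as $c'^{-1}a'$ with $c,c'$ regular, finitely many elements have a common denominator on either side, and every nonzero ideal of $A$ contains a regular element. For a nonzero ideal $I$ of $A$ the \emph{left order} and the \emph{right order} of $I$ are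
\[
O_l(I)=\{q\in Q: qI\subseteq I\},\qquad O_r(I)=\{q\in Q: Iq\subseteq I\}.
\]
Both are subrings of $Q$ containing $A$.

\begin{lemma}\label{lem:criterion}
A prime noetherian ring $A$ is a maximal order if and only if $O_l(I)=O_r(I)=A$ for every nonzero ideal $I$.
\end{lemma}

\begin{proof}
If $c\in I$ is regular, then $O_l(I)c\subseteq A$ and $cO_r(I)\subseteq A$, so in a maximal order both rings equal $A$. Conversely, let $A\subseteq T\subseteq Q$ be a ring with $aTb\subseteq A$ for units $a,b$ of $Q$. Writing $a=c^{-1}a'$ and $b=b'c'^{-1}$ gives $a'Tb'\subseteq cAc'\subseteq A$, so we may assume that $a,b$ are regular elements of $A$. The set $T_1=A+AaT$ is a ring, because $TAaT\subseteq T$, and $T_1b\subseteq A$. Hence $I=\{s\in A:T_1s\subseteq A\}$ is an ideal containing $b$, and $T_1I\subseteq I$. So $T_1\subseteq O_l(I)=A$ and $aT\subseteq A$. Now $I'=\{s\in A: sT\subseteq A\}$ is an ideal containing $a$ with $I'T\subseteq I'$, so $T\subseteq O_r(I')=A$.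
\end{proof}

For $A=\Omega_G$ the anti-automorphism induced by $g\mapsto g^{-1}$ extends to $Q$ and exchanges left and right orders. So \emph{$\Omega_G$ is a maximal order if and only if $O_l(I)=\Omega_G$ for all nonzero ideals $I$.}

\subsection*{Iwasawa algebras}
The ring $\Omega_G$ is a compact topological ring in which the $\mathbb{F}_p$-span of $G$ is dense. One-sided ideals are finitely generated, hence continuous images of some compact space $\Omega_G^n$, hence closed. The \emph{augmentation ideal} is the kernel of the map $\Omega_G\to\mathbb{F}_p$ sending each $g$ to $1$. We use the following facts.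
\begin{enumerate}
\item[($\Omega$0)] If $X=\overline{\langle x\rangle}\cong\mathbb{Z}_p$, then $\Omega_X=\mathbb{F}_p[[x-1]]$ and $x^a=\sum_n\binom{a}{n}(x-1)^n$ for $a\in\mathbb{Z}_p$. So $x^a-1\equiv a(x-1)$ modulo $(x-1)^2$, and if $a=p^ka'$ with $a'\in\mathbb{Z}_p^\times$, then $x^a-1=(x^{a'}-1)^{p^k}$ is $(x-1)^{p^k}$ times a unit of $\Omega_X$.
\item[($\Omega$1)] If $x\in G$ and $X=\overline{\langle x\rangle}\cong\mathbb{Z}_p$, then $x-1$ is regular in $\Omega_G$. Indeed, a continuous section of $G\to X\backslash G$ identifies $G$ with $X\times(X\backslash G)$ as a left $X$-space, so the left $\Omega_X$-module $\Omega_G$ is a product of copies of the domain $\Omega_X$; the same holds on the right.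
\item[($\Omega$2)] If $F=\overline{\langle y\rangle}$ is a normal procyclic subgroup of $G$, then $(y-1)\Omega_G=\Omega_G(y-1)$ is the kernel of $\Omega_G\to\Omega_{G/F}$. This holds in each finite quotient $\mathbb{F}_p[G/W]$, and both one-sided ideals are closed.
\item[($\Omega$3)] If $W\le G$ is open, then $\Omega_G=\bigoplus_c\Omega_Wc$, with $c$ running over right coset representatives. In particular $a\Omega_G\cap\Omega_W=a\Omega_W$ for $a\in\Omega_W$.
\item[($\Omega$4)] $\Omega_G$ is prime if and only if $G$ has no nontrivial finite normal subgroup \cite{ABprime}.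
\end{enumerate}
In the situation of ($\Omega$2) with $F\cong\mathbb{Z}_p$, the element $y-1$ is regular and \emph{normal}: it generates the same left and right ideal. Conjugation by $y-1$ is then an automorphism of $\Omega_G$ that preserves $(y-1)\Omega_G$, and so it induces an automorphism of $\Omega_{G/F}$.

The next lemma gives coordinates in $Q(\Omega_G)$.

\begin{lemma}\label{lem:coordinates}
Let $\Omega_G$ be prime and let $W$ be an open normal subgroup of $G$ such that $R=\Omega_W$ is a domain, with division ring of quotients $U$. Then $Q(\Omega_G)=\bigoplus_{g}Ug$, with $g$ running over representatives of $G/W$, and every nonzero ideal $I$ of $\Omega_G$ has $I\cap R\neq0$.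
\end{lemma}

\begin{proof}
By ($\Omega$3), $\Omega_G=\bigoplus Rg$, and conjugation by $G$ preserves $R\setminus0$. So the elements of $R\setminus0$ are regular in $\Omega_G$. They satisfy the left Ore condition: given $s=\sum r_gg$ and $0\neq\rho\in R$, choose $0\ne\rho'\in R$ with $\rho'r_g\in R\,g\rho g^{-1}$ for all of the finitely many $g$; then $\rho's\in\Omega_G\rho$. The right Ore condition is symmetric. The localization is $\bigoplus Ug$, which has finite dimension over $U$ on both sides. A regular element of $\Omega_G$ stays regular there, so it is a unit, and the localization is $Q(\Omega_G)$. If $c\in I$ is regular, write $c^{-1}=s\rho^{-1}$ with $s\in\Omega_G$ and $0\neq\rho\in R$; then $\rho=cs\in I\cap R$.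
\end{proof}

\subsection*{Two examples}

\begin{example}\label{ex:dihedral}
Let $G=C\rtimes\langle h\rangle$ with $C=\overline{\langle y\rangle}\cong\mathbb{Z}_p$, $h^2=1$ and $hyh^{-1}=y^{-1}$. A nontrivial finite normal subgroup would contain some $g=y^ah$ and hence $ygy^{-1}g^{-1}=y^2$, which has infinite order. So $S=\Omega_G$ is prime. We have $S=R\oplus Rh$ with $R=\mathbb{F}_p[[y-1]]$. Let $\mathfrak{a}=(y-1)S+(h-1)S$ be the augmentation ideal and $q=(y-1)^{-1}(1+h)$. Then $q(h-1)=0$ and
\[
q(y-1)=1+(y-1)^{-1}(y^{-1}-1)h=1-y^{-1}h\in\mathfrak{a}.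
\]
So $q\in O_l(\mathfrak{a})$, while $q\notin S$ because $(y-1)^{-1}\notin R$. Thus $S$ is not a maximal order, for every $p$. Here $G$ itself is an orbital subgroup of dimension $1$ with torsion, and $\mathrm{Ad}(h)-1=-2$ has rank $1$ on $\mathfrak{g}=\mathbb{Q}_p$.
\end{example}

\begin{example}\label{ex:plane}
Let $G=N\rtimes\langle h\rangle$ with $N=\overline{\langle y_1,y_2\rangle}\cong\mathbb{Z}_p^2$, $h^2=1$ and $hnh^{-1}=n^{-1}$ for $n\in N$. The same commutator as before shows that $S=\Omega_G$ is prime. The dihedral subgroup $\overline{\langle y_1\rangle}\rtimes\langle h\rangle$ is not orbital, since its conjugates $\overline{\langle y_1\rangle}\rtimes\langle y_2^{2a}h\rangle$ under $y_2^a$ are pairwise distinct, and $\mathrm{Ad}(h)-1=-2$ now has rank $2$. We show that $S$ is a maximal order.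

Put $b_i=y_i-1$ and $R=\Omega_N=\mathbb{F}_p[[b_1,b_2]]$, an integrally closed domain with field of fractions $U$. Then $S=R\oplus Rh$ and $Q=U\oplus Uh$. Let $I\neq0$ be an ideal, $T=O_l(I)$ and $0\neq\rho\in I\cap R$. The ring $T\cap U\supseteq R$ satisfies $(T\cap U)\rho\subseteq S\cap U=R$, so $T\cap U=R$. Let $t=u_0+u_1h\in T$. For $n\in N$,
\[
nt-tn=u_1(n-n^{-1})h\in T,
\]
so $u_1(n^2-1)\in T\cap U=R$. Now $y_i^2-1=b_i(b_i+2)$ is $b_i$ times a unit if $p$ is odd and equals $b_i^2$ if $p=2$. In both cases $f=u_1b_1^2$ and $f'=u_1b_2^2$ lie in $R$. From $fb_2^2=f'b_1^2$ we get $b_1^2\mid f$, since $b_2$ is not a zero divisor modulo $b_1^2$. So $u_1\in R$, then $u_0=t-u_1h\in T\cap U=R$, and $t\in S$.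
\end{example}

The computation of Example~\ref{ex:plane} says that the denominator of $u_1$ divides every $hnh^{-1}-n$; in other words, $h$ acts trivially modulo each prime along which $u_1$ has a pole. With two independent directions $y_1,y_2$ moved by $h$ no such prime is left. With one direction the prime $(y-1)$ survives, and Example~\ref{ex:dihedral} realizes a pole there. Section~\ref{sec:overring} generalizes Example~\ref{ex:dihedral}. To generalize Example~\ref{ex:plane} we take $R=\Omega_{N_r}$ for a uniform open normal subgroup $N_r$ and meet four difficulties.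
\begin{enumerate}
\item[(1)] $R$ is not commutative, so $nt-tn$ no longer kills a component of $t$. We work instead with a sub-bimodule of $T/S$ of minimal support. The outcome (Section~\ref{sec:inner}) is a prime $P$ of $R$ that carries a pole and an element $x\in G$ that acts on $Q(R/P)$ as an \emph{inner} automorphism.
\item[(2)] Inner is weaker than trivial. But for large $r$ the ring $R$ is nearly commutative, so its inner automorphisms are close to the identity, and a fixed $x$ moves things too much to be inner (Section~\ref{sec:growth}).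
\item[(3)] The element $x$ depends on $r$, and as $r$ grows $G\setminus N_r$ contains elements ever closer to $1$. So we first fix a large open normal subgroup $K$ for which $\Omega_K$ is shown directly to be a maximal order (Section~\ref{sec:filtrations}). Then $x\notin K$, and the compactness of $G\setminus K$ lets us choose $r$ in advance (Section~\ref{sec:end}).
\item[(4)] Even in a dihedral-free group, elements $x$ of infinite order may have $\operatorname{rank}(\mathrm{Ad}(x)-1)=1$. Then a prime survives as in Example~\ref{ex:dihedral}, and a separate argument must exclude a pole along it (Section~\ref{sec:lines}). This is the only place where dihedral-freeness is used.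
\end{enumerate}

\section{The adjoint action and one-dimensional orbital subgroups}\label{sec:groups}

\subsection*{Uniform groups}
We recall what we need from \cite[Chapters 4 and 9]{DdSMS}. A \emph{$\mathbb{Z}_p$-Lie lattice} is a Lie algebra over $\mathbb{Z}_p$ that is free of finite rank as a module. Let $M$ be one with $[M,M]\subseteq p^2M$. The Baker--Campbell--Hausdorff series $x*y=x+y+\frac12[x,y]+\cdots$, whose further terms are rational multiples of iterated brackets in $x$ and $y$, converges on $M$ and makes $(M,*)$ a uniform pro-$p$ group with the following properties.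
\begin{enumerate}
\item[(U1)] The identity is $0$, $x^a=ax$ for $a\in\mathbb{Z}_p$, and $x*y*(-x)=e^{\mathrm{ad}\,x}y$.
\item[(U2)] $p^iM$ is a normal subgroup, equal to the set of $p^i$-th powers; $x*p^iM=x+p^iM$; and $(p^iM,*)\to p^iM/p^{i+1}M$ is a homomorphism.
\item[(U3)] $p^{-k}\big((p^kx)*(p^ky)\big)\to x+y$ as $k\to\infty$.
\item[(U4)] If $a_1,\dots,a_d$ is a basis of $M$, every element is $a_1^{x_1}*\cdots*a_d^{x_d}$ with $x_i\in\mathbb{Z}_p$.
\end{enumerate}
For a lattice $\Lambda$ (a free $\mathbb{Z}_p$-module of finite rank), the series $\exp$ and $\log$ are mutually inverse bijections between $p^2\operatorname{End}\Lambda$ and $1+p^2\operatorname{End}\Lambda$. The group $1+p^2\operatorname{End}\Lambda$ is torsion-free, since $\alpha^m=1$ gives $m\log\alpha=0$. Also $\exp(p^e\operatorname{End}\Lambda)\subseteq1+p^e\operatorname{End}\Lambda$ for $e\ge2$, because $v_p(n!)\le n-1$. In particular $e^{\mathrm{ad}\,x}y\equiv y$ modulo $p^{i+2}M$ for $x\in M$, $y\in p^iM$, so by (U1) and (U2) the group $p^iM/p^{i+1}M$ is central in $(M,*)/p^{i+1}M$.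

A compact $p$-adic analytic group $G$ has an open normal uniform pro-$p$ subgroup $N$, with Lie lattice $L=\log N$ of rank $d=\dim G$. Replacing $N$ by $N^p$ we may assume $[L,L]\subseteq p^2L$; then $\log:N\to(L,*)$ is an isomorphism, with inverse $\exp$. Put $\mathfrak{g}=L\otimes\mathbb{Q}_p$, $L_r=p^rL$ and $N_r=\exp(L_r)$ for $r\ge0$. Each $N_r$ is uniform, open and normal in $G$, and $[p^rL,p^rL]\subseteq p^{2r+2}L$ reads
\begin{equation}\label{eq:deep}
[L_r,L_r]\subseteq p^{r+2}L_r .
\end{equation}
This is the sense in which $N_r$ becomes nearly abelian. The \emph{adjoint action} $\mathrm{Ad}:G\to GL(L)$ is defined by $\log(gng^{-1})=\mathrm{Ad}(g)\log n$. It is continuous, it acts by Lie automorphisms, and $\mathrm{Ad}(\exp X)=e^{\mathrm{ad}X}$.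

If $d=0$ and $\Omega_G$ is prime, then $G=1$ by ($\Omega$4) and all three conditions of Theorem~\ref{thm:main} hold. \emph{Until Section~\ref{sec:consequences}, $S=\Omega_G$ is prime, $Q=Q(S)$ and $d\ge1$.}

\subsection*{Torsion}
Two facts on abstract groups will be used. Dietzmann's lemma: a finite conjugation-invariant set of elements of finite order generates a finite normal subgroup. Schur's theorem: if the center of a group has finite index, then the derived group is finite; the elements of finite order then form a subgroup, namely the preimage of the torsion subgroup of the abelianization. Dietzmann's lemma and ($\Omega$4) give the form in which primeness enters the group theory: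
\begin{enumerate}
\item[(D)] \emph{an element of finite order in $G$ with finitely many conjugates is trivial.}
\end{enumerate}
Finally, an abelian torsion-free profinite group with an open subgroup isomorphic to $\mathbb{Z}_p^a$ is itself isomorphic to $\mathbb{Z}_p^a$: its pro-$p'$ part meets the open subgroup trivially, so is finite and hence trivial, and what remains is a finitely generated torsion-free $\mathbb{Z}_p$-module of rank $a$.

\begin{lemma}\label{lem:Delta}
The group $\Delta=\ker\mathrm{Ad}$ centralizes $N$, and $\Delta\cong\mathbb{Z}_p^a$ for some $a\ge0$.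
\end{lemma}

\begin{proof}
The equation $\mathrm{Ad}(g)=1$ says that $g$ centralizes $N$. So elements of $\Delta$ have finitely many conjugates, and $\Delta$ is torsion-free by (D). Let $\mathfrak{z}$ be the center of $\mathfrak{g}$. Since $e^{\mathrm{ad}X}=1$ forces $\mathrm{ad}X=0$ for $X\in L$, we have $\Delta\cap N=\exp(\mathfrak{z}\cap L)\cong\mathbb{Z}_p^a$, a central subgroup of finite index in $\Delta$. By Schur's theorem $[\Delta,\Delta]$ is finite, hence trivial. So $\Delta$ is abelian, torsion-free and has an open subgroup $\mathbb{Z}_p^a$.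
\end{proof}

The index of $\Delta\cap N$ in $\Delta$ is therefore a power of $p$, and $\log_\Delta\delta=p^{-k}\log(\delta^{p^k})$ for $k\gg0$ defines an injective homomorphism $\log_\Delta:\Delta\to\mathfrak{z}$.

\begin{lemma}\label{lem:orbital}
Let $H$ be an orbital closed subgroup with $\dim H=1$. Then either $H\cong\mathbb{Z}_p$, or $H=C\rtimes\langle h\rangle$, where $C\cong\mathbb{Z}_p$ is normalized by $N_G(H)$, the element $h$ has finite order $n\ge2$, and $hyh^{-1}=y^\zeta$ for all $y\in C$, with $\zeta\in\mathbb{Z}_p^\times$ of order $n$.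
\end{lemma}

\begin{proof}
The pro-$p$ group $H\cap N$ has an open subgroup isomorphic to $\mathbb{Z}_p$, and some $p$-power of each element lies in it. So $\log(H\cap N)$ lies on a line, where $*$ is addition, and $H\cap N\cong\mathbb{Z}_p$. It is normalized by $N_G(H)$. Let $\chi:H\to\operatorname{Aut}(H\cap N)=\mathbb{Z}_p^\times$ be the conjugation action and $C=\ker\chi$, also normalized by $N_G(H)$. The group $H\cap N$ is central of finite index in $C$, so the torsion elements of $C$ form a subgroup. It embeds in $H/(H\cap N)$, so it is finite, and it is normalized by the subgroup $N_G(H)$ of finite index; by (D) it is trivial. Then the finite group $[C,C]$ is trivial too, and $C\cong\mathbb{Z}_p$. The image $\chi(H)\cong H/C$ is a finite subgroup of $\mathbb{Q}_p^\times$, hence cyclic, generated by some $\zeta$ of order $n$. If $n=1$ then $H=C$. Otherwise choose $h$ with $\chi(h)=\zeta$. It acts on $C\cong\mathbb{Z}_p$ by a unit that equals $\zeta$ on an open subgroup, hence by $\zeta$. The element $h^n\in C$ commutes with $h$, so $(h^n)^{\zeta-1}=1$ and $h^n=1$.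
\end{proof}

\subsection*{Line ideals}
A \emph{line ideal} is a one-dimensional ideal $B$ of $\mathfrak{g}$. Two distinct line ideals commute, as $[B,B']\subseteq B\cap B'=0$. If $X,X'\in L$ and $X\equiv X'$ modulo $B$, then
\begin{equation}\label{eq:modB}
\exp(X)\exp(-X')\in\exp(B\cap L),
\end{equation}
because the image of $X*(-X')$ in $\mathfrak{g}/B$ is $\bar X*(-\bar X)=0$. Put
\[
G_B=\{g\in G:\mathrm{Ad}(g)B=B\}\supseteq N,\qquad Z_B=\exp(B\cap L)\cong\mathbb{Z}_p .
\]
The group $Z_B$ is normal in $G_B$, and $N/Z_B$ is torsion-free, since $mX\in B$ implies $X\in B$. So finite normal subgroups of $G_B/Z_B$ embed in $G_B/N$ and have bounded order, and there is a largest one, $F_B/Z_B$. The subgroup $F_B$ is closed, of dimension $1$ and normal in the open subgroup $G_B$, hence orbital. By construction $G_B/F_B$ has no nontrivial finite normal subgroup. The groups $F_B$ are the only orbital subgroups that need to be tested.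

\begin{proposition}\label{prop:three}
The following are equivalent:
\begin{enumerate}
\item[(i)] $G$ is not dihedral-free;
\item[(ii)] some $g\neq1$ of finite order has $\operatorname{rank}(\mathrm{Ad}(g)-1)=1$;
\item[(iii)] some line ideal $B$ has $F_B\not\cong\mathbb{Z}_p$.
\end{enumerate}
Moreover, for $g$ as in \textup{(ii)}, $B=\operatorname{im}(\mathrm{Ad}(g)-1)$ is a line ideal and $g\in F_B$.
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii). Let $H\not\cong\mathbb{Z}_p$ be orbital of dimension $1$, take $h$ and $\zeta$ from Lemma~\ref{lem:orbital}, and let $B=\mathbb{Q}_p\log(H\cap N)$. Let $m=\exp X$ lie in the open subgroup $N\cap N_G(H)$. Then $hm^{p^k}h^{-1}m^{-p^k}$ lies in $N$, and in $H$ because $m^{p^k}$ normalizes $H$. So $(p^k\mathrm{Ad}(h)X)*(-p^kX)\in B$. Dividing by $p^k$ and using (U3) gives $(\mathrm{Ad}(h)-1)X\in B$. Such $X$ span $\mathfrak{g}$, so $\operatorname{im}(\mathrm{Ad}(h)-1)\subseteq B$, with equality because $\mathrm{Ad}(h)$ acts on $B$ by $\zeta\neq1$.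

(ii)$\Rightarrow$(iii). The operator $\mathrm{Ad}(g)$ has finite order, so it is semisimple: $\mathfrak{g}=B\oplus\mathfrak{f}$, where $\mathrm{Ad}(g)$ acts by a scalar $\zeta\neq1$ on the line $B=\operatorname{im}(\mathrm{Ad}(g)-1)$ and trivially on $\mathfrak{f}$. As $\mathrm{Ad}(g)$ is a Lie automorphism, $[\mathfrak{f},B]$ lies in the $\zeta$-eigenspace $B$, so $B$ is an ideal. As $\mathrm{Ad}(g)$ is trivial on $\mathfrak{g}/B$, \eqref{eq:modB} gives $gng^{-1}n^{-1}\in Z_B$ for $n\in N$. So the torsion element $gZ_B$ of $G_B/Z_B$ centralizes $N/Z_B$ and has finitely many conjugates. By Dietzmann's lemma $g\in F_B$, and $F_B$ has torsion.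

(iii)$\Rightarrow$(i). The group $F_B$ is orbital of dimension $1$.
\end{proof}

This proves (b)$\Leftrightarrow$(c) in Theorem~\ref{thm:main}.

\section{An ideal with a large left order}\label{sec:overring}

Suppose that $G$ is not dihedral-free, and let $B$ be a line ideal with $H=F_B\not\cong\mathbb{Z}_p$. Write $H=C\rtimes\langle h\rangle$ as in Lemma~\ref{lem:orbital}, with $h$ of order $n$ acting by $\zeta$, and let $y$ generate $C$. The element $q$ of Example~\ref{ex:dihedral} has an evident analogue, which multiplies the augmentation ideal $\mathfrak{a}$ of $\Omega_H$ into itself. The difficulty is that $H$ is normal only in $G_B$, so $\mathfrak{a}S$ is only a right ideal. We intersect its translates, and we correct $q$ by a factor that pushes everything into the other translates without cancelling the pole.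

Write $G=\bigsqcup_{i=1}^kg_iG_B$ with $g_1=1$. Let $z_1$ generate $Z_B\subseteq H$ and put $z_i=g_iz_1g_i^{-1}$, a generator of $\exp(B_i\cap L)$, where the $B_i=\mathrm{Ad}(g_i)B$ are distinct line ideals. The $z_i$ lie in $N\subseteq G_B$ and commute with one another.

\begin{proposition}\label{prop:overring}
With this notation, $I=\bigcap_{i=1}^kg_i\mathfrak{a}S$ is a nonzero ideal of $S$, and
\[
q_0=\prod_{i=2}^k(z_i-1)\cdot(y-1)^{-1}(1+h+\cdots+h^{n-1})
\]
lies in $O_l(I)$ but not in $S$. Hence $S$ is not a maximal order.
\end{proposition}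

\begin{proof}
Put $\hat h=\sum_{i=0}^{n-1}h^i$, $q=(y-1)^{-1}\hat h$, $w=\prod_{i\ge2}(z_i-1)$, $S_1=\Omega_{G_B}$ and $J_i=g_i\mathfrak{a}S$. Then $q_0=wq$ and $w\in S_1$.

\emph{$q\mathfrak{a}\subseteq\mathfrak{a}$.} We have $\mathfrak{a}=(y-1)\Omega_H+(h-1)\Omega_H$ and $q(h-1)=0$. Further,
\[
q(y-1)=\sum_{i=0}^{n-1}(y-1)^{-1}(y^{\zeta^i}-1)h^i .
\]
By ($\Omega$0) this lies in $\Omega_H$ and its augmentation is the class of $\sum_i\zeta^i=(\zeta^n-1)/(\zeta-1)=0$. So $q(y-1)\in\mathfrak{a}$.

\emph{$I$ is a nonzero ideal.} For $g\in G_B$ we have $g\mathfrak{a}=\mathfrak{a}g$, as $H$ is normal in $G_B$, so $gJ_1=J_1$; since $J_1$ is closed, $S_1J_1\subseteq J_1$. It follows that left multiplication by $G$ permutes the $J_i$, so the closed right ideal $I$ is two-sided. Since $z_i-1=g_i(z_1-1)g_i^{-1}\in J_i$ and the $z_i-1$ commute, $\prod_{i=1}^k(z_i-1)\in I$, and this product is nonzero by ($\Omega$1).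

\emph{$q_0I\subseteq I$.} First $qI\subseteq q\mathfrak{a}S\subseteq J_1\subseteq S$. So $q_0I\subseteq wJ_1\subseteq J_1$, and $q_0I\subseteq wS\subseteq(z_i-1)S\subseteq J_i$ for $i\ge2$.

\emph{$q_0\notin S$.} The group $C$ is normal in $G_B\subseteq N_G(H)$, so $y-1$ is normal in $S_1$ and $S_1/(y-1)S_1=\Omega_{G_B/C}$. Put $w'=(y-1)w(y-1)^{-1}\in S_1$, so that $q_0=(y-1)^{-1}w'\hat h$. If $q_0\in S$, then $w'\hat h\in(y-1)S\cap S_1=(y-1)S_1$, so the product of the images of $w'$ and $\hat h$ in $\Omega_{G_B/C}$ is $0$. For $i\ge2$ the group $\overline{\langle z_i\rangle}$ meets $C$ trivially: a common element has a power in $Z_B\cap\exp(B_i\cap L)=1$. So the image of $z_i$ in $G_B/C$ generates a copy of $\mathbb{Z}_p$, and the image of $w$ is regular by ($\Omega$1). The image of $w'$ is obtained from it by the automorphism induced by conjugation by $y-1$, so it is regular too. But the image of $\hat h$ is a sum of $n$ distinct group elements and is nonzero, a contradiction.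
\end{proof}

With Proposition~\ref{prop:three} this proves (a)$\Rightarrow$(b).

\section{Filtrations and a large subgroup \texorpdfstring{$K$}{K}}\label{sec:filtrations}

\subsection*{Rings with polynomial associated graded ring}
A \emph{filtration} of a ring $A$ is given by a function $v:A\to\mathbb{Z}_{\ge0}\cup\{\infty\}$ with $v(a\pm b)\ge\min(v(a),v(b))$ and $v(ab)\ge v(a)+v(b)$. Put $A_n=\{a:v(a)\ge n\}$ and $\operatorname{gr}A=\bigoplus_nA_n/A_{n+1}$. The filtration is \emph{separated} if $v(a)=\infty$ only for $a=0$, and \emph{complete} if every series whose terms satisfy $v\to\infty$ converges. The \emph{symbol} of $a\neq0$ is $\sigma(a)=a+A_{v(a)+1}$. If $\sigma(a)\sigma(b)\neq0$, then $v(ab)=v(a)+v(b)$ and $\sigma(ab)=\sigma(a)\sigma(b)$. Integral closedness of $\operatorname{gr}A$ lifts to $A$ in the following form.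

\begin{lemma}\label{lem:graded}
Let $A$ be a noetherian ring with a complete separated filtration $v$ such that $\operatorname{gr}A$ is a polynomial ring over $\mathbb{F}_p$ on finitely many homogeneous generators. Then:
\begin{enumerate}
\item[(a)] $A$ is a domain, and $v$ extends to a valuation of $U=Q(A)$ for which $\operatorname{gr}U$ is the localization of $\operatorname{gr}A$ at its nonzero homogeneous elements;
\item[(b)] if $t\in U\setminus A$, there is $r\in A$ with $\sigma(t-r)\notin\operatorname{gr}A$;
\item[(c)] $A$ is a maximal order.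
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $\operatorname{gr}A$ is a domain, $v(ab)=v(a)+v(b)$ and $\sigma(ab)=\sigma(a)\sigma(b)$, and $A$ is a domain. Put $v(ab^{-1})=v(a)-v(b)$. If $ab^{-1}=cd^{-1}$, choose $bx=dy\neq0$; then $ax=cy$, and subtracting $v(b)+v(x)=v(d)+v(y)$ from $v(a)+v(x)=v(c)+v(y)$ shows that $v$ is well defined. If $b^{-1}c=c'b'^{-1}$, then $v(c)+v(b')=v(b)+v(c')$ and $ab^{-1}cd^{-1}=ac'(db')^{-1}$, which gives $v(tt')=v(t)+v(t')$. A common denominator gives $v(t+t')\ge\min(v(t),v(t'))$. So $\operatorname{gr}U$ is a $\mathbb{Z}$-graded domain containing $\operatorname{gr}A$ in which nonzero homogeneous elements are invertible, and $\sigma(ab^{-1})=\sigma(a)\sigma(b)^{-1}$. Thus $\operatorname{gr}U$ is generated by the commutative ring $\operatorname{gr}A$ and the inverses of its nonzero homogeneous elements.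

(b) Suppose $\sigma(t-r)\in\operatorname{gr}A$ for all $r\in A$. Choose $r_0\in A$ with $\sigma(r_0)=\sigma(t)$, then $r_1\in A$ with $\sigma(r_1)=\sigma(t-r_0)$, and so on. The value of $v$ rises at each step, so $\sum r_i$ converges in $A$ and $v(t-\sum r_i)=\infty$. Thus $t\in A$, a contradiction.

(c) Let $tI\subseteq I$ and $0\neq a\in I$, and suppose $t\notin A$. For $r$ as in (b), $t'=t-r$ also satisfies $t'I\subseteq I$, so $t'^na\in A$ and $\sigma(t')^n\sigma(a)\in\operatorname{gr}A$ for all $n$. Thus $(\operatorname{gr}A)[\sigma(t')]$ lies in the noetherian module $\sigma(a)^{-1}\operatorname{gr}A$, so $\sigma(t')$ is integral over $\operatorname{gr}A$. A polynomial ring is integrally closed, so $\sigma(t')\in\operatorname{gr}A$, a contradiction. Hence $O_l(I)=A$. The argument for $O_r(I)$ is the mirror image, and Lemma~\ref{lem:criterion} applies.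
\end{proof}

The lemma applies to uniform groups with the augmentation filtration and also, with the induced filtration, to their open subgroups, which need not be uniform.

\begin{lemma}\label{lem:uniform}
Let $M$ be a $\mathbb{Z}_p$-Lie lattice of rank $d$ with $[M,M]\subseteq p^2M$, viewed as a group under $*$, and let $J$ be the augmentation ideal of $\Omega_M$.
\begin{enumerate}
\item[(a)] The $J$-adic filtration is complete and separated and defines the topology of $\Omega_M$. We have $\operatorname{gr}\Omega_M=\mathbb{F}_p[X_1,\dots,X_d]$ with the $X_i$ in degree $1$, and the degree-one part is identified with $M/pM$, the class of $x-1$ being $\bar x$.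
\item[(b)] If $W$ is an open subgroup of $(M,*)$, then $\Omega_W$ with the filtration $\Omega_W\cap J^n$ satisfies the hypotheses of Lemma~\ref{lem:graded}.
\end{enumerate}
\end{lemma}

\begin{proof}
We write the group law multiplicatively inside $\Omega_M$.

(a) Let $a_1,\dots,a_d$ be a basis of $M$, $b_i=a_i-1$ and $b^\alpha=b_1^{\alpha_1}\cdots b_d^{\alpha_d}$. By (U4) the $a_i$ generate $M$ topologically, so $J=\sum b_i\Omega_M$. As $\Omega_M=\mathbb{F}_p+J$, the ideal $J^n$ is spanned modulo $J^{n+1}$ by the words of length $n$ in the $b_i$. The group commutator $(a_i,a_j)=a_ia_ja_i^{-1}a_j^{-1}$ lies in $p^2M$, because $e^{\mathrm{ad}\,a_i}a_j\equiv a_j$ modulo $p^2M$. So it is a $p^2$-th power $x^{p^2}$, and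
\[
b_ib_j-b_jb_i=\big((a_i,a_j)-1\big)a_ja_i=(x-1)^{p^2}a_ja_i\in J^{p^2}\subseteq J^3 .
\]
Hence $\operatorname{gr}\Omega_M$ is commutative and $J^n$ is spanned modulo $J^{n+1}$ by the $b^\alpha$ with $|\alpha|=n$. So $J^n$ is closed of finite codimension, hence open. The augmentation ideal of $\mathbb{F}_p[M/p^kM]$ is nilpotent, since $M/p^kM$ is a finite $p$-group, so the $J^n$ form a base of neighborhoods of $0$. Thus the filtration is complete and separated, and each element of $J^n$ is a convergent series $\sum_{|\alpha|\ge n}\lambda_\alpha b^\alpha$ with $\lambda_\alpha\in\mathbb{F}_p$.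

Such expansions are unique. By (U4) and (U2) the elements $a_1^{x_1}\cdots a_d^{x_d}$ with $0\le x_i<p^k$ represent all $p^{kd}$ cosets of $p^kM$. Expanding $a_i^{x_i}=(1+b_i)^{x_i}$ shows that the $p^{kd}$ monomials $b^\alpha$ with all $\alpha_i<p^k$ span $\mathbb{F}_p[M/p^kM]$, so they form a basis. The other monomials map to $0$ there, because $b_i^{p^k}=a_i^{p^k}-1$ does. So $\sum\lambda_\alpha b^\alpha=0$ forces $\lambda_\alpha=0$ whenever all $\alpha_i<p^k$, for every $k$.

Therefore the $b^\alpha$ with $|\alpha|=n$ give a basis of $J^n/J^{n+1}$, and $\operatorname{gr}\Omega_M=\mathbb{F}_p[X_1,\dots,X_d]$ with $X_i=\sigma(b_i)$. The identity $xy-1=(x-1)+(y-1)+(x-1)(y-1)$ shows that $x\mapsto x-1$ is a homomorphism $M\to J/J^2$. It kills $p$-th powers and sends $a_i$ to $X_i$, so it induces $M/pM\cong J/J^2$.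

(b) The ring $\Omega_W$ is noetherian and is a compact subring of $\Omega_M$, so it is complete and separated in the induced filtration. To find its graded ring we choose a basis of $M$ adapted to $W$. Let $V_i\subseteq M/pM$ be the image of $W\cap p^iM$ under $x\mapsto p^{-i}x$. By (U2) it is a subspace; taking $p$-th powers gives $V_i\subseteq V_{i+1}$; and $V_i=M/pM$ for $i\gg0$. Choose a basis $\bar a_1,\dots,\bar a_d$ of $M/pM$ and integers $i_j\ge0$ such that each $V_i$ is spanned by the $\bar a_j$ with $i_j\le i$, and choose $g_j\in W\cap p^{i_j}M$ such that $a_j=p^{-i_j}g_j$ lifts $\bar a_j$. Then $a_1,\dots,a_d$ is a basis of $M$ and $g_j=a_j^{p^{i_j}}$. For $b_j'=g_j-1=(a_j-1)^{p^{i_j}}$ we have $\sigma(b_j')=X_j^{p^{i_j}}$.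

Every $k\in W$ has the form $g^x=g_1^{x_1}\cdots g_d^{x_d}$ with $x\in\mathbb{Z}_p^d$. The set of such products is compact, so it suffices to show by induction on $i$ that $k\in g^x(W\cap p^iM)$ for some $x$. The case $i=0$ is trivial. Let $k=g^xk'$ with $k'\in W\cap p^iM$. By the definition of $V_i$ there are integers $c_j$ with $k'\equiv\prod_{i_j\le i}g_j^{p^{i-i_j}c_j}$ modulo $p^{i+1}M$. These factors lie in $p^iM$, so they are central modulo $p^{i+1}M$ and can be absorbed into the $g_j^{x_j}$. Thus $k\equiv g^{x'}$ modulo $p^{i+1}M$, and both sides lie in $W$.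

Let $A'$ be the set of series $\sum_\alpha\lambda_\alpha b'^\alpha$. It is the image of the compact space $\mathbb{F}_p^{\mathbb{N}^d}$ under a continuous linear map, hence a closed subspace of $\Omega_W$. By ($\Omega$0) it contains each $g^x$, so $A'=\Omega_W$. The symbols $\prod_jX_j^{p^{i_j}\alpha_j}$ of the $b'^\alpha$ are distinct monomials, so the symbol of a nonzero series is the sum of $\lambda_\alpha\prod_jX_j^{p^{i_j}\alpha_j}$ over the terms of least degree. Hence $\operatorname{gr}\Omega_W=\mathbb{F}_p[X_1^{p^{i_1}},\dots,X_d^{p^{i_d}}]$, a polynomial ring.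
\end{proof}

In particular each $\Omega_{N_r}$ is a domain and a maximal order.

\subsection*{The subgroup \texorpdfstring{$K$}{K}}
The estimates of Section~\ref{sec:growth} handle an element $x$ when $\mathrm{Ad}(x)-1$ has rank at least $2$, or when it has an eigenvalue $\neq0$ on a line ideal. They say nothing when $\mathrm{Ad}(x)-1$ is zero, or nilpotent of rank one. These elements must therefore lie in $K$. Nilpotent operators can be made small by rescaling the lattice along a flag, and this dictates the definition of $K$. To apply Lemma~\ref{lem:uniform}(b) we must then embed $K$ in a uniform group, which in general is not a subgroup of $G$.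

\begin{proposition}\label{prop:K}
There is an open normal subgroup $K$ of $G$ such that $\Omega_K$ is a domain and a maximal order, $\Delta\subseteq K$, and $K$ contains every $g\in G$ with $\operatorname{rank}(\mathrm{Ad}(g)-1)\le1$ and $(\mathrm{Ad}(g)-1)^2=0$.
\end{proposition}

\begin{proof}
\emph{Definition of $K$.} Let $\mathfrak{n}$ be the nilradical of $\mathfrak{g}$, its largest nilpotent ideal. Put $C^0=\mathfrak{g}$ and $C^{i+1}=[\mathfrak{n},C^i]$. This is a descending chain of $\mathrm{Ad}(G)$-stable ideals, eventually $0$. Let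
\[
\Lambda=\sum_ip^{-2i}(L\cap C^i),\qquad K=\{g\in G:(\mathrm{Ad}(g)-1)\Lambda\subseteq p^2\Lambda\}.
\]
The lattice $\Lambda$ is $\mathrm{Ad}(G)$-stable, and $K$ is the kernel of the action on $\Lambda/p^2\Lambda$, an open normal subgroup containing $\Delta$. Put $m=|G/N|$.

\emph{$K$ contains the stated elements.} Let $\nu=\mathrm{Ad}(g)-1$ have rank $\le1$ and $\nu^2=0$, and write $g^m=\exp X$ with $X\in L$. Then $e^{\mathrm{ad}X}=(1+\nu)^m=1+m\nu$, and since $\mathrm{ad}X\in p^2\operatorname{End}L$, taking logarithms gives $\mathrm{ad}X=m\nu$. We claim that $X\in\mathfrak{n}$. Let $\mathfrak{r}$ be the solvable radical, $\bar X$ the image of $X$ in the semisimple algebra $\mathfrak{g}/\mathfrak{r}$, and $\kappa$ its Killing form. As $\kappa$ is nondegenerate, the rank of $\mathrm{ad}\bar X$ equals the rank of the alternating form $(a,b)\mapsto\kappa(\bar X,[a,b])=\kappa([\bar X,a],b)$. So it is even and at most $1$, hence $0$. Thus $\bar X$ is central in a semisimple algebra, $\bar X=0$, and $X\in\mathfrak{r}$. Since $[\mathfrak{g},\mathfrak{r}]\subseteq\mathfrak{n}$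 \cite[\S5]{Bourbaki}, the space $\mathbb{Q}_pX+\mathfrak{n}$ is an ideal. Its elements act nilpotently on $\mathfrak{g}$, because on each $C^i/C^{i+1}$ the ideal $\mathfrak{n}$ acts as $0$ and $(\mathrm{ad}X)^2=0$. By Engel's theorem it is a nilpotent ideal, so $X\in\mathfrak{n}$. Now $\nu=\mathrm{ad}(X/m)$ maps $C^i$ into $C^{i+1}$ and $\nu=\mathrm{Ad}(g)-1$ maps $L$ into $L$. So
\[
\nu\big(p^{-2i}(L\cap C^i)\big)\subseteq p^2\cdot p^{-2(i+1)}(L\cap C^{i+1})\subseteq p^2\Lambda ,
\]
and $g\in K$.

\emph{$\Delta$ is central in $K$.} For $g\in K$ the restriction $\mathrm{Ad}(g)|_{\mathfrak{z}}$ has finite order, as $N$ acts trivially on $\mathfrak{z}$, and lies in the torsion-free group $1+p^2\operatorname{End}(\Lambda\cap\mathfrak{z})$. So it is $1$, and $\log_\Delta(g\delta g^{-1})=\mathrm{Ad}(g)\log_\Delta\delta=\log_\Delta\delta$ for $\delta\in\Delta$.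

\emph{A group $\mathcal{M}$ with the same adjoint action.} Let $M'=\{Y\in\mathfrak{g}:\mathrm{ad}(Y)\Lambda\subseteq p^2\Lambda\}$. It spans $\mathfrak{g}$ and contains $\mathfrak{z}$, and $M'/\mathfrak{z}$ embeds in $p^2\operatorname{End}\Lambda$, so it is free of finite rank and $M'=M_1\oplus\mathfrak{z}$ with $M_1$ finitely generated. For $Y,Y'\in M'$ we have $\mathrm{ad}[Y,Y']\in p^4\operatorname{End}\Lambda$, so $[Y,Y']\in p^2M'=p^2M_1\oplus\mathfrak{z}$. The module spanned by $[M',M']=[M_1,M_1]$ is finitely generated, so there is a lattice $\Gamma_0$ in $\mathfrak{z}$ with $[M',M']\subseteq p^2(M_1+\Gamma_0)$. For each lattice $\Gamma\supseteq\Gamma_0$ in $\mathfrak{z}$, the lattice $M_\Gamma=M_1+\Gamma$ satisfies $[M_\Gamma,M_\Gamma]\subseteq p^2M_\Gamma$. Let $\mathcal{M}$ be the directed union of the groups $(M_\Gamma,*)$; its underlying set is $M'$. In $\mathcal{M}$ we have $Y*Y'*(-Y)=e^{\mathrm{ad}Y}Y'$, so $\mathrm{Ad}_{\mathcal{M}}(Y)=e^{\mathrm{ad}Y}$ is a homomorphism $\mathcal{M}\to GL(\mathfrak{g})$. Its kernel is $\mathfrak{z}$, because $\mathrm{ad}Y\in p^2\operatorname{End}\Lambda$.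 The subgroup $\mathfrak{z}$ is central, with $Y*z=Y+z$ for $z\in\mathfrak{z}$. For $g\in K$ with $g^m=\exp X$ we have $\log\mathrm{Ad}(g)\in p^2\operatorname{End}\Lambda$ and $m\log\mathrm{Ad}(g)=\log e^{\mathrm{ad}X}=\mathrm{ad}X$. So $X/m\in M'$ and $\mathrm{Ad}(g)=\mathrm{Ad}_{\mathcal{M}}(X/m)$. Thus $\mathrm{Ad}(K)\subseteq\mathrm{Ad}_{\mathcal{M}}(\mathcal{M})$.

\emph{Embedding $K$ in $\mathcal{M}$.} Each $g\in K$ determines an element of $\mathcal{M}$ up to $\mathfrak{z}$, and the task is to fix this ambiguity multiplicatively. Choose $s$ with $N_s\subseteq K$ and $L_s\subseteq M_{\Gamma_0}$. Then $\log:N_s\to\mathcal{M}$ is an injective homomorphism compatible with the adjoint actions. Let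
\[
\mathcal{Y}=\{(g,Y)\in K\times\mathcal{M}:\mathrm{Ad}(g)=\mathrm{Ad}_{\mathcal{M}}(Y)\},\qquad \mathcal{N}=\{(n,\log n):n\in N_s\}\subseteq\mathcal{Y}.
\]
The projection $\mathcal{Y}\to K$ is onto. For $(g,Y)\in\mathcal{Y}$ we have $Y*\log n*(-Y)=\mathrm{Ad}(g)\log n=\log(gng^{-1})$, so $\mathcal{N}$ is normal in $\mathcal{Y}$. The subgroup $\Delta\times\mathfrak{z}$ is central in $\mathcal{Y}$. The kernel of $\mathcal{Y}\to K/N_s\Delta$ is $\mathcal{N}(\Delta\times\mathfrak{z})$: if $(n\delta,Y)\in\mathcal{Y}$, then $(n,\log n)^{-1}(n\delta,Y)=(\delta,Y')$ with $Y'\in\ker\mathrm{Ad}_{\mathcal{M}}=\mathfrak{z}$. Let $m'=|K/N_s\Delta|$. The center of $\mathcal{Y}/\mathcal{N}$ has finite index, so its torsion elements form a subgroup; let $\mathcal{Y}_0\supseteq\mathcal{N}$ be the preimage. We show that $\mathcal{Y}_0\to K$ is bijective.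

Onto: let $(g,Y)\in\mathcal{Y}$ and write $(g,Y)^{m'}=(n,\log n)(\delta,z)$. Replacing $Y$ by $Y*z'$ with $z'\in\mathfrak{z}$ changes $z$ to $z+m'z'$. As $\mathfrak{z}$ is a $\mathbb{Q}_p$-vector space, we can choose $z'$ with $z+m'z'=\log_\Delta\delta$. Then $(g,Y*z')^{m'}\equiv(\delta,\log_\Delta\delta)$ modulo $\mathcal{N}$, and $(\delta,\log_\Delta\delta)^{p^k}=(\delta^{p^k},\log\delta^{p^k})\in\mathcal{N}$ for large $k$. So $(g,Y*z')\in\mathcal{Y}_0$. Injective: an element of the kernel is $(1,z)$ with $z\in\mathfrak{z}$ and $(1,kz)\in\mathcal{N}$ for some $k\ge1$, which gives $kz=\log1=0$.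

So $\mathcal{Y}_0$ is the graph of a homomorphism $\iota:K\to\mathcal{M}$ extending $\log$ on $N_s$. If $\iota(g)=0$, then $g\in\Delta$ and $(g^k,0)\in\mathcal{N}$ for some $k\ge1$, so $g^k=1$ and $g=1$ by Lemma~\ref{lem:Delta}. The image $\iota(K)$ is a finite union of cosets of $L_s$, so it lies in some $M=M_\Gamma$, in which $L_s$ is open. Thus $\iota$ is an isomorphism of topological groups from $K$ onto an open subgroup of $(M,*)$. Lemmas~\ref{lem:uniform}(b) and~\ref{lem:graded} finish the proof.
\end{proof}

\begin{example}\label{ex:heisenberg}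
Let $G$ be the group of upper unitriangular $3\times3$ matrices over $\mathbb{Z}_p$, which is torsion-free. For every $g$, the operator $\mathrm{Ad}(g)-1$ maps the strictly upper triangular matrices into the central line $\mathbb{Q}_pE_{13}$ and kills that line. So $K=G$, and Proposition~\ref{prop:K} alone shows that $\Omega_G$ is a maximal order.
\end{example}

\section{An inner automorphism modulo a prime}\label{sec:inner}

Fix $K$ as in Proposition~\ref{prop:K} and any $r$ with $N_r\subseteq K$. Put $R=\Omega_{N_r}$ and $U=Q(R)$. By Lemma~\ref{lem:coordinates}, $Q=\bigoplus_{g\in G/N_r}Ug$ and $Q_K=Q(\Omega_K)=\bigoplus_{g\in K/N_r}Ug$. For an $R$-sub-bimodule $C$ of $U$ put $C^*=\{q\in U:qC\subseteq R\}$, and define $O_l(C)$, $O_r(C)$ as for ideals. For an ideal $A$ of $R$, think of $A^*$ as the elements of $U$ whose poles are cleared by $A$. Since $R$ is a maximal order, it does not matter on which side they are cleared.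

\begin{lemma}\label{lem:duals}
Let $A$ be a nonzero ideal of $R$.
\begin{enumerate}
\item[(a)] $A^*=\{q\in U:Aq\subseteq R\}$, and $A^*$ is a bimodule finitely generated on both sides.
\item[(b)] If $R\subseteq C\subseteq A^*$ is a sub-bimodule, then $C^*=\{q\in U:Cq\subseteq R\}$. This is an ideal of $R$ containing $A$, and it is both the left and the right annihilator of $C/R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $qA\subseteq R$, then $AqA\subseteq A$, so $Aq\subseteq O_l(A)=R$. If $Aq\subseteq R$, then $AqA\subseteq A$ gives $qA\subseteq O_r(A)=R$. For $0\neq a\in A$, multiplication by $a$ on the right (left) embeds $A^*$ in $R$ as a left (right) module.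

(b) As $1\in C$, the ring $O_l(C)\supseteq R$ lies in $C\subseteq A^*$, so $O_l(C)a\subseteq R$ for $0\neq a\in A$, and $O_l(C)=R$ because $R$ is a maximal order. In the same way $aO_r(C)\subseteq R$ gives $O_r(C)=R$. If $qC\subseteq R$, then $CqC\subseteq C$ and $Cq\subseteq O_l(C)=R$; the converse uses $O_r(C)$. Since $1\in C$, we have $C^*\subseteq R$, and $AC\subseteq AA^*\subseteq R$ by (a).
\end{proof}

If $R$ were a discrete valuation ring with maximal ideal $P=(\pi)$, then $P^*/R$ would be the one-dimensional space over $R/P$ spanned by $\pi^{-1}$. The next lemma is the substitute: after localizing, the simple poles along $P$ form a bimodule of rank one.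

\begin{lemma}\label{lem:E}
Let $P$ be a nonzero prime ideal of $R$ with $P^*\neq R$. Put $\bar R=R/P$, $D=Q(\bar R)$, $M=P^*/R$ and $E=D\otimes_{\bar R}M$. Then $M$ embeds in $E$, and the right action of $\bar R$ on $E$ extends to $D$, making $E$ a simple $D$-$D$-bimodule. There are a free generator $\varepsilon$ of the right module $E_D$ and an automorphism $\beta$ of $D$ with $s\varepsilon=\varepsilon\beta(s)$ for $s\in D$. Every nonzero sub-bimodule $M'$ of $M$ satisfies $D\otimes_{\bar R}M'=DM'=E$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:duals}(a), $M$ is an $\bar R$-$\bar R$-bimodule finitely generated on both sides. We use repeatedly that an injective endomorphism of a module of finite length is bijective.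

\emph{$M$ is torsion-free on both sides.} The elements of $M$ killed on the left by some regular element of $\bar R$ form a sub-bimodule $C/R$, by the left Ore condition. It is finitely generated on the right, so a common left multiple $c$ of finitely many regular elements kills it on the left. Suppose $C\neq R$. The ideal $C^*$ satisfies $C^*(CP)=(C^*C)P\subseteq P$, and $CP\subseteq P^*P\subseteq R$ is an ideal. It is not contained in $P$, for otherwise $C\subseteq O_l(P)=R$. As $P$ is prime, $C^*\subseteq P$. But a lift of $c$ lies in $C^*\setminus P$, a contradiction. For the right torsion part $C/R$ we obtain a regular $c$ killing it on the right; by Lemma~\ref{lem:duals}(b) a lift of $c$ again lies in $C^*$, and the same contradiction follows.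

\emph{$E$ is a $D$-$D$-bimodule.} By left torsion-freeness $M\subseteq E$, each element of $E$ has the form $c^{-1}\mu$ with $\mu\in M$, and $D\otimes M'\to DM'$ is bijective for submodules $M'$. The left $D$-module $E$ has finite length. Right multiplication by a regular element of $\bar R$ is left $D$-linear and injective on $E$, by right torsion-freeness, hence bijective. So the right action extends to $D$. For a sub-bimodule $M'\subseteq M$ the same maps are bijective on $DM'$, so $DM'$ is a $D$-$D$-sub-bimodule. Symmetrically, $MD$ has finite length as a right $D$-module, and left multiplication by a regular element of $\bar R$ is injective and right $D$-linear on it, hence bijective. So $MD$ is stable under $D$ on the left, and $MD=E$. The map $M\otimes_{\bar R}D\to E$ is an isomorphism, because $\mu c^{-1}=0$ implies $\mu=0$.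

\emph{$D\cong\operatorname{End}(E_D)$.} For $\pi\in P$ define $\rho_\pi,\lambda_\pi:M\to\bar R$ by $\rho_\pi(q+R)=q\pi+P$ and $\lambda_\pi(q+R)=\pi q+P$. They are well defined since $P^*P,PP^*\subseteq R$ and $RP,PR\subseteq P$. The map $\rho_\pi$ is left linear and extends to a left $D$-linear map $E\to D$; the map $\lambda_\pi$ extends to a right $D$-linear map $E\to D$. They satisfy
\begin{equation}\label{eq:assoc}
\rho_\pi(\xi)\,\xi'=\xi\,\lambda_\pi(\xi')\qquad(\xi,\xi'\in E).
\end{equation}
For $\xi=q+R$ and $\xi'=q'+R$ both sides equal $q\pi q'+R$, and both sides are left $D$-linear in $\xi$ and right $D$-linear in $\xi'$. The sum $\mathfrak{T}=\sum_\pi\rho_\pi(E)$ is a left ideal of $D$. It is stable under right multiplication by $\bar R$, as $\rho_\pi(\xi)\bar a=\rho_{\pi a}(\xi)$, hence by finite length under $D$. It is nonzero, since $P^*P\subseteq P$ would give $P^*\subseteq O_l(P)=R$. As $D$ is simple, $1=\sum_i\rho_{\pi_i}(\xi_i)$ for some $\pi_i,\xi_i$, and \eqref{eq:assoc} gives $\xi'=\sum_i\xi_i\lambda_{\pi_i}(\xi')$ for all $\xi'$. For $f\in\operatorname{End}(E_D)$,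
\[
f(\xi')=\sum_if(\xi_i)\lambda_{\pi_i}(\xi')=\Big(\sum_i\rho_{\pi_i}(f(\xi_i))\Big)\xi' .
\]
So the map $D\to\operatorname{End}(E_D)$ given by left multiplication is onto. It is injective as $D$ is simple and $E\neq0$.

\emph{Rank one.} Let $V$ be the simple right $D$-module, $D_0=\operatorname{End}(V)$, $D_D\cong V^n$ and $E_D\cong V^k$. Then $M_n(D_0)\cong D\cong\operatorname{End}(E_D)\cong M_k(D_0)$. The size of the matrices is the length of the ring as a right module over itself, so $k=n$ and $E_D\cong D_D$. Let $\varepsilon$ be a free generator and define $\beta$ by $s\varepsilon=\varepsilon\beta(s)$. It is the composite of the ring isomorphism $D\to\operatorname{End}(E_D)$ with the ring isomorphism $\operatorname{End}(E_D)\to D$ sending $f$ to the $a$ with $f(\varepsilon)=\varepsilon a$. So $\beta$ is an automorphism. A sub-bimodule of $E$ is $\varepsilon\mathfrak{b}$ for a right ideal $\mathfrak{b}$ with $D\mathfrak{b}=\beta(D)\mathfrak{b}\subseteq\mathfrak{b}$, so $\mathfrak{b}=0$ or $D$. Thus $E$ is simple, and $DM'=E$ for $M'\neq0$.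
\end{proof}

\begin{proposition}\label{prop:inner}
Let $I\neq0$ be an ideal of $S$ with $T=O_l(I)\neq S$. Then there are a nonzero prime ideal $P$ of $R$ with $P^*\neq R$, an element $x\in G\setminus K$ with $xPx^{-1}=P$, and $t\in T\setminus S$ with $Pt\subseteq S$, such that the automorphism $\varphi$ of $D=Q(R/P)$ induced by conjugation by $x$ is inner.
\end{proposition}

\begin{proof}
The ideal $A=I\cap R$ of $R$ is nonzero by Lemma~\ref{lem:coordinates} and stable under conjugation by $G$.

\emph{Coordinates of $T$.} If $t=\sum u_gg\in T$ and $a\in A$, then $ta=\sum u_g(gag^{-1})g\in S$, so $u_gA\subseteq R$. Thus $T\subseteq\bigoplus A^*g$. The ring $T\cap Q_K\supseteq\Omega_K$ satisfies $(T\cap Q_K)a\subseteq S\cap Q_K=\Omega_K$ for $0\neq a\in A$. As $\Omega_K$ is a maximal order, $T\cap Q_K=\Omega_K$, and multiplying by $g$,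
\begin{equation}\label{eq:coset}
T\cap Q_Kg=\Omega_Kg\subseteq S\qquad(g\in G).
\end{equation}

\emph{Minimal support.} The quotient $T/S\subseteq\bigoplus_g(A^*/R)g$ is a nonzero $R$-$R$-bimodule, and the projections $\mathrm{pr}_g$ to the summands are bimodule maps. The \emph{support} of a sub-bimodule is the set of $g\in G/N_r$ on which its projection is nonzero. Choose a nonzero sub-bimodule $Y'$ of $T/S$ with minimal support. For $g$ in the support, $\mathrm{pr}_g$ is injective on $Y'$, since its kernel has smaller support. The support is not contained in one coset $Kg$: otherwise, after subtracting components in $R$, every element of $Y'$ would have a representative in $T\cap Q_Kg$, which lies in $S$ by \eqref{eq:coset}. So the support contains $g,h$ with $x=hg^{-1}\notin K$.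

\emph{The prime $P$.} Among the nonzero sub-bimodules of $Y'$ choose $Y''$ with maximal left annihilator $P$. Then $P$ is prime: if $B_1B_2\subseteq P$ for ideals $B_1,B_2$ with $B_2\not\subseteq P$, then $B_2Y''$ is a nonzero sub-bimodule killed on the left by $B_1+P$, so $B_1\subseteq P$. Any $t\in T\setminus S$ representing a nonzero element of $Y''$ satisfies $Pt\subseteq S$. Write $\mathrm{pr}_g(Y'')=M_gg$ and $\mathrm{pr}_h(Y'')=M_hh$ with $M_g=C_g/R$, $M_h=C_h/R$ and sub-bimodules $R\subsetneq C_g,C_h\subseteq A^*$. The projections are injective on $Y''$, so $P$ is the left annihilator of $M_g$ and of $M_h$. By Lemma~\ref{lem:duals}(b), $P=C_g^*=C_h^*\supseteq A\neq0$, and $P$ is also the right annihilator of both. In particular $C_g,C_h\subseteq P^*$, so $P^*\neq R$, and $M_g,M_h$ are nonzero sub-bimodules of $M=P^*/R$.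

\emph{The twisted isomorphism.} The bimodule isomorphism $\mathrm{pr}_h\mathrm{pr}_g^{-1}:M_gg\to M_hh$ has the form $\mu g\mapsto\theta(\mu)h$ with $\theta:M_g\to M_h$ bijective and left $R$-linear. For $s\in R$, the element $(\mu s)g=(\mu g)(g^{-1}sg)$ maps to $\theta(\mu)h\,g^{-1}sg=\theta(\mu)(xsx^{-1})h$. So $\theta(\mu s)=\theta(\mu)\,xsx^{-1}$. Comparing right annihilators, $s\in P$ if and only if $xsx^{-1}\in P$. Thus $xPx^{-1}=P$ and $\varphi$ is defined.

\emph{$\varphi$ is inner.} By Lemma~\ref{lem:E}, $\theta$ extends to a left $D$-linear bijection $E\to E$. The rule $\theta(\xi s)=\theta(\xi)\varphi(s)$ holds for $s\in\bar R$ by left linearity, and for $s\in D$ because $\theta(\xi)=\theta(\xi c^{-1})\varphi(c)$ for regular $c$. Write $\theta(\varepsilon)=\varepsilon u_0$. For $s\in D$,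
\[
\varepsilon u_0\varphi(\beta(s))=\theta(\varepsilon\beta(s))=\theta(s\varepsilon)=s\varepsilon u_0=\varepsilon\beta(s)u_0 .
\]
As $\beta$ is onto, $u_0\varphi(s)=su_0$ for all $s\in D$. As $\theta$ is onto, $E=\varepsilon u_0\varphi(D)=\varepsilon u_0D$, so $u_0D=D$, and $u_0$ is a unit of the artinian ring $D$.
\end{proof}

\section{Growth estimates}\label{sec:growth}

Throughout this section $R$, $P$, $x$, $\varphi$, $D$ are as in Proposition~\ref{prop:inner}, $e=r+2$, and $u\in D^\times$ satisfies $\varphi(s)=usu^{-1}$. The idea is to measure how far $\varphi$ moves the elements $n=m^{p^k}$ with $m\in N_r$. Computed from $x$, the difference $\varphi(n)-n$ has degree about $p^{k+j}$, where $p^j$ is the size of $\mathrm{Ad}(x)-1$. Computed from $u$, it has degree about $p^{k+e}$, because by \eqref{eq:deep} such $n$ are nearly central. The denominators of $u$ cost only a bounded amount, which is negligible as $k\to\infty$. The difficulty is that $\operatorname{gr}(R/P)$ need not be a domain, so degrees in $R/P$ are not additive; dimension counts replace additivity.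

Let $\mathfrak{m}$ be the augmentation ideal of $R$. Since $R=\mathbb{F}_p+\mathfrak{m}$ is $\mathfrak{m}$-adically complete, $\mathfrak{m}$ is the unique maximal ideal. Let $\bar R=R/P$, let $F_n$ be the image of $\mathfrak{m}^n$ (with $F_n=\bar R$ for $n\le0$), and let $v$ be the degree function of this filtration. As $P$ is closed, $\bar R$ is complete and separated, and $\operatorname{gr}\bar R=\operatorname{gr}R/\operatorname{gr}P$, where $\operatorname{gr}P$ is spanned by the symbols of elements of $P$. By Lemma~\ref{lem:uniform}, $\operatorname{gr}R=\mathbb{F}_p[X_1,\dots,X_d]$ with degree-one part $L_r/pL_r$, the class of $\exp Y-1$ being $\bar Y$. Put $\Phi(n)=\dim_{\mathbb{F}_p}\bar R/F_n$. We write $[a,b]=ab-ba$ in $R$ and $\bar R$, and $(m,n)$ for group commutators.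

The condition $P^*\neq R$ says that $P$ has codimension one.

\begin{lemma}\label{lem:hyper}
There is an irreducible homogeneous $f\in\operatorname{gr}R$ with $0\neq\operatorname{gr}P\subseteq\mathfrak{q}=(f)$. For $n\gg0$, $\Phi(n)$ is a polynomial in $n$ of degree exactly $d-1$.
\end{lemma}

\begin{proof}
Take $q\in P^*\setminus R$. By Lemma~\ref{lem:graded}(b), after subtracting an element of $R$ we have $\sigma(q)\notin\operatorname{gr}R$. Write $\sigma(q)=g_1/g_2$ in lowest terms, with $g_2$ a homogeneous nonunit. From $qP\subseteq R$ we get $\sigma(q)\sigma(\pi)\in\operatorname{gr}R$, so $g_2\mid\sigma(\pi)$ for all $0\neq\pi\in P$. Let $f$ be an irreducible factor of $g_2$; it is homogeneous.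

The function $\Phi(n)=\sum_{i<n}\dim(\operatorname{gr}R/\operatorname{gr}P)_i$ is a polynomial for $n\gg0$, since $\operatorname{gr}R/\operatorname{gr}P$ is generated in degree $1$. For homogeneous $g\neq0$ of degree $k\ge1$ and $n\ge k$,
\begin{equation}\label{eq:hilbert}
\sum_{i<n}\dim(\operatorname{gr}R/(g))_i=\binom{n+d-1}{d}-\binom{n-k+d-1}{d},
\end{equation}
a polynomial of degree $d-1$ with leading coefficient $k/(d-1)!$. For $0\neq g\in\operatorname{gr}P$ homogeneous, the surjections $\operatorname{gr}R/(g)\to\operatorname{gr}R/\operatorname{gr}P\to\operatorname{gr}R/(f)$ enclose $\Phi$ between two such polynomials.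
\end{proof}

Let $\bar{\mathfrak{q}}=\mathfrak{q}/\operatorname{gr}P$, a homogeneous prime ideal of $\operatorname{gr}\bar R$. Degrees add for elements whose symbols lie outside $\bar{\mathfrak{q}}$.

\begin{lemma}\label{lem:regular}
Let $s\in\bar R$ be regular.
\begin{enumerate}
\item[(a)] There is $\mu(s)\ge0$ such that, for all $n$ and all $a\in\bar R$, each of $as\in F_n$ and $sa\in F_n$ implies $a\in F_{n-\mu(s)}$.
\item[(b)] Each of $\bar Rs$ and $s\bar R$ contains an element whose symbol lies outside $\bar{\mathfrak{q}}$.
\end{enumerate}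
\end{lemma}

\begin{proof}
We treat $\bar Rs$; the proof for $s\bar R$ is the mirror image.

(a) The ideal $\operatorname{gr}(\bar Rs)$ of the noetherian ring $\operatorname{gr}\bar R$ is generated by the symbols of finitely many elements $r_is$, of degrees $d_i$. Let $z\in\bar Rs\cap F_n$. Expressing its class in $F_n/F_{n+1}$ through these symbols gives $a_i\in F_{n-d_i}$ with $z-\sum a_ir_is\in\bar Rs\cap F_{n+1}$. Repeating and summing, by completeness, we get $z=\sum a_ir_is$ with $a_i\in F_{n-d_i}$. If $z=as$, then $a=\sum a_ir_i\in F_{n-\max d_i}$, since $s$ is regular.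

(b) By (a), $\{a:as\in F_n\}\subseteq F_{n-\mu(s)}$, so $\dim(\bar Rs+F_n)/F_n\ge\Phi(n-\mu(s))$ and
\[
\dim\bar R/(\bar Rs+F_n)\le\Phi(n)-\Phi(n-\mu(s)).
\]
The right side is $O(n^{d-2})$, and is $0$ for large $n$ if $d=1$. The left side equals $\sum_{i<n}\dim(\operatorname{gr}\bar R/\operatorname{gr}(\bar Rs))_i$. If $\operatorname{gr}(\bar Rs)\subseteq\bar{\mathfrak{q}}$, this is at least $\sum_{i<n}\dim(\operatorname{gr}R/(f))_i$, which has degree $d-1$ by \eqref{eq:hilbert}. This is a contradiction.
\end{proof}

Write $u=s^{-1}a=bc^{-1}$ with $s,a,b,c\in\bar R$ regular, so that $ac=sb$. For $n\in N_r$ the relation $\varphi(n)u=un$ gives $s\varphi(n)b=s\varphi(n)uc=sunc=anc$. Adding and subtracting $nac=nsb$,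
\begin{equation}\label{eq:key}
s(\varphi(n)-n)b=anc-snb=[a,n]c-[s,n]b .
\end{equation}
This identity lives in $\bar R$ and is all that we use of innerness.

Recall that an endomorphism $\nu$ of a lattice $\Lambda$ has \emph{elementary divisors} $p^{j_1},\dots,p^{j_d}$ with $0\le j_1\le\cdots\le j_d\le\infty$ and $p^\infty=0$: there is a basis $\varepsilon_1,\dots,\varepsilon_d$ of $\Lambda$ with $\nu\Lambda=\bigoplus p^{j_i}\mathbb{Z}_p\varepsilon_i$. The least valuation of a $2\times2$ minor of $\nu$ is $j_1+j_2$.

\begin{lemma}\label{lem:rank2}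
Suppose $d\ge2$, and let $p^{j_2}$ be the second elementary divisor of $\mathrm{Ad}(x)-1$ on $L$. If $j_2<\infty$, then $j_2>e-2$.
\end{lemma}

\begin{proof}
Suppose $j_2\le e-2$. The elementary divisors on $L_r=p^rL$ are the same; let $\varepsilon_1,\dots,\varepsilon_d$ be an adapted basis of $L_r$. The degree-one part of $\mathfrak{q}=(f)$ has dimension at most $1$, so $\bar\varepsilon_i\notin\mathfrak{q}$ for some $i\in\{1,2\}$; this is where two directions are needed. Put $j=j_i\le e-2$, choose $X\in L_r$ with $(\mathrm{Ad}(x)-1)X=p^j\varepsilon_i$, and put $m=\exp X$, $n_k=m^{p^k}$.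

\emph{Degree computed from $x$.} We have $xn_kx^{-1}n_k^{-1}=\exp Y_k$ with $Y_k=(p^k\mathrm{Ad}(x)X)*(-p^kX)$, and $p^{-k}Y_k\to p^j\varepsilon_i$ by (U3). So for $k\gg0$, $Y_k=p^{k+j}Y_k'$ with $Y_k'\equiv\varepsilon_i$ modulo $pL_r$, and
\[
xn_kx^{-1}-n_k=(\exp Y_k'-1)^{p^{k+j}}n_k .
\]
Its symbol in $\operatorname{gr}R$ is $\bar\varepsilon_i^{\,p^{k+j}}\notin\mathfrak{q}$. So $\varphi(n_k)-n_k\in\bar R$ has degree $p^{k+j}$ and symbol outside $\bar{\mathfrak{q}}$. By Lemma~\ref{lem:regular}(b) choose $\gamma\in\bar Rs$ and $\gamma'\in b\bar R$ with symbols outside $\bar{\mathfrak{q}}$. As $\bar{\mathfrak{q}}$ is prime,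
\[
v\big(\gamma(\varphi(n_k)-n_k)\gamma'\big)=v(\gamma)+v(\gamma')+p^{k+j}.
\]

\emph{Degree computed from $u$.} By \eqref{eq:deep}, $\mathrm{ad}X\in p^e\operatorname{End}L_r$, so $\log(mnm^{-1})=e^{\mathrm{ad}X}\log n\equiv\log n$ modulo $p^eL_r$ for $n\in N_r$. By (U2), $(m,n)$ is a $p^e$-th power in $N_r$, and $mn-nm=((m,n)-1)nm\in\mathfrak{m}^{p^e}$. By linearity and continuity the derivation $\partial=[m,\,\cdot\,]$ maps $R$ into $\mathfrak{m}^{p^e}$, and by the Leibniz rule it maps $\mathfrak{m}^l$ into $\mathfrak{m}^{l+p^e-1}$. Left and right multiplication by $m$ commute, so in characteristic $p$ we have $[n_k,\,\cdot\,]=\partial^{p^k}$, which maps $R$ into $\mathfrak{m}^{p^k(p^e-1)}$. By \eqref{eq:key}, $\gamma(\varphi(n_k)-n_k)\gamma'\in F_{p^k(p^e-1)}$.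

Thus $v(\gamma)+v(\gamma')+p^{k+j}\ge p^k(p^e-1)$ for all large $k$. Dividing by $p^k$ gives $p^j\ge p^e-1\ge p^{j+2}-1\ge3p^j$, which is false.
\end{proof}

When $x$ moves only one direction substantially, no contradiction arises, but the prime $P$ is forced to contain a specific normal element.

\begin{lemma}\label{lem:rank1}
Let $B$ be a line ideal on which $\mathrm{Ad}(x)$ acts by a scalar $\eta\neq1$ with $j=v_p(\eta-1)<e$. Write $B\cap L_r=\mathbb{Z}_pY_0$ and $y=\exp Y_0$. Then $y-1\in P$.
\end{lemma}

\begin{proof}
If $d=1$, then $R=\mathbb{F}_p[[y-1]]$ and its only nonzero prime is $(y-1)$. Let $d\ge2$ and suppose $y-1\notin P$. The group $\overline{\langle y\rangle}$ is normal in $N_r$, so by ($\Omega$2) the image $w$ of $y-1$ is a nonzero normal element of the prime ring $\bar R$. It is regular, since $wa=0$ gives $w\bar Ra=\bar Rwa=0$ and $aw=0$ gives $a\bar Rw=0$. We now measure by divisibility by $w$.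

For $n=\exp X\in N_r$ we have $[X,Y_0]\in p^eL_r\cap B=p^e\mathbb{Z}_pY_0$ by \eqref{eq:deep}, so $nyn^{-1}=y^{\chi(n)}$ with $\chi(n)\equiv1$ modulo $p^e$. By ($\Omega$0),
\[
y^{p^k}n-ny^{p^k}=\big(y^{p^k(1-\chi(n))}-1\big)ny^{p^k}\in(y-1)^{p^{k+e}}R ,
\]
and by linearity and continuity $[\bar R,y^{p^k}]\subseteq w^{p^{k+e}}\bar R$. On the other hand,
\[
\varphi(y^{p^k})-y^{p^k}=\big(y^{p^k(\eta-1)}-1\big)y^{p^k}=w^{p^{k+j}}\theta_k
\]
with $\theta_k$ a unit of $\bar R$, again by ($\Omega$0). So \eqref{eq:key} with $n=y^{p^k}$ gives $sw^{p^{k+j}}\theta_kb\in w^{p^{k+e}}\bar R$. Let $\tau_k$ be the automorphism $a'\mapsto w^{-p^{k+j}}a'w^{p^{k+j}}$ of $\bar R$. It preserves the unique maximal ideal $F_1$, hence every $F_n=F_1^n$. Moving $w^{p^{k+j}}$ to the left and cancelling it,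
\[
z_k=\tau_k(s)\theta_kb\in w^{i_k}\bar R,\qquad i_k=p^{k+e}-p^{k+j}\to\infty .
\]
So $z_k$ is divisible by ever higher powers of $w$, although it lowers degrees by a bounded amount only. Indeed, if $z_ka'\in F_n$, then $s\,\tau_k^{-1}(\theta_kba')\in F_n$, so $\theta_kba'$ and $ba'$ lie in $F_{n-\mu(s)}$, and $a'\in F_{n-\mu}$ with $\mu=\mu(s)+\mu(b)$ independent of $k$. Hence $\dim(z_k\bar R+F_n)/F_n\ge\Phi(n-\mu)$. Since $w^iF_{n-i}\subseteq F_n$, we have $\dim(w^i\bar R+F_n)/F_n\le\Phi(n-i)$. As $z_k\bar R\subseteq w^{i_k}\bar R$, we get $\Phi(n-\mu)\le\Phi(n-i_k)$ for all $n$. For $d\ge2$ the function $\Phi$ is eventually strictly increasing by Lemma~\ref{lem:hyper}, so $i_k\le\mu$ for all $k$, a contradiction.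
\end{proof}

\section{No poles along line ideals}\label{sec:lines}

The situation of Lemma~\ref{lem:rank1} does occur in dihedral-free groups.

\begin{example}\label{ex:axb}
Let $G=\overline{\langle y\rangle}\rtimes\overline{\langle x\rangle}$ with both factors $\mathbb{Z}_p$ and $xyx^{-1}=y^{1+p}$. It is torsion-free, hence satisfies condition (c). The operator $\mathrm{Ad}(x)-1$ has rank one and trace $p$, so it lies in $p^2\operatorname{End}\Lambda$ for no lattice $\Lambda$, and $x$ is not in the group $K$ constructed above. Let $y_r$ generate $N_r\cap\overline{\langle y\rangle}$ and $P=(y_r-1)R$. Then $(y_r-1)^{-1}\in P^*$, the ring $R/P$ is the Iwasawa algebra of an open subgroup of $G/\overline{\langle y\rangle}\cong\mathbb{Z}_p$, and $x$ acts trivially on it. All conclusions of Proposition~\ref{prop:inner} on $P$ and $x$ hold, so a contradiction can only come from the element $t$.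
\end{example}

\begin{proposition}\label{prop:lines}
Let $G$ be dihedral-free, $B$ a line ideal, $I\neq0$ an ideal of $S$ and $T=O_l(I)$. If $1\neq z\in Z_B$, $t\in T$ and $(z-1)t\in S$, then $t\in S$.
\end{proposition}

The idea is that of a discrete valuation. If $y$ generates $F_B$, then $y-1$ is a normal element with prime quotient ring, so an element of $T$ with a pole along $y-1$ would lower the order of vanishing of $I$ along $y-1$. As in Section~\ref{sec:overring}, normality holds only in $\Omega_{G_B}$, and the other conjugates of $B$ are used to cut down to that ring.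

\begin{proof}
As $G$ is dihedral-free, $F=F_B\cong\mathbb{Z}_p$; let $y$ be a generator. Put $S_1=\Omega_{G_B}$ and $\bar A=S_1/(y-1)S_1=\Omega_{G_B/F}$. The group $G_B/F$ has no nontrivial finite normal subgroup, so $\bar A$ is \emph{prime} by ($\Omega$4). The element $y-1$ is normal in $S_1$ and a unit of $Q$. Write $S=\bigoplus_cS_1c$ over right coset representatives, one of which is $1$; then $S/(y-1)S=\bigoplus_c\bar Ac$ as left $S_1$-modules.

Suppose $t\notin S$. By ($\Omega$0), $z-1$ is $(y-1)^{p^k}$ times a unit of $\Omega_F$, so $(y-1)^{p^k}t\in S$. Replacing $t$ by $(y-1)^it\in T$ with $i$ maximal subject to $(y-1)^it\notin S$, we may assume $(y-1)t\in S$.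

\emph{A simple pole with regular numerator.} Let $\mathfrak{l}=\{s\in S:(y-1)^{-1}s\in T\}$. It is a right ideal of $S$ containing $(y-1)S$, and strictly, since it contains $(y-1)t$. It is a left $S_1$-submodule, because for $a\in S_1$ we have $(y-1)^{-1}a=a'(y-1)^{-1}$ with $a'\in S_1$. Take $\ell=\sum a_cc\in\mathfrak{l}\setminus(y-1)S$. Some $a_c$ is not in $(y-1)S_1$, and multiplying on the right by $c^{-1}$ we may assume that it is $a_1$. Let $y_0$ generate $Z_B\subseteq F$, and for $c\neq1$ put $w_c=c^{-1}y_0c-1\in\Omega_N\subseteq S_1$. The $w_c$ commute, as the line ideals $\mathrm{Ad}(c^{-1})B$ are distinct. Right multiplication by $\Omega_N$ preserves each summand $S_1c$, because $c\,\Omega_N=\Omega_Nc$. For $c\neq1$ we have $a_cc\,w_c=a_c(y_0-1)c\in(y-1)S_1c$, so the $c$-component of $\ell\prod_{c'\neq1}w_{c'}$ lies in $(y-1)S$. Hence the $1$-component $a_1\prod w_c$ lies in $\mathfrak{l}\cap S_1$. The group $\overline{\langle c^{-1}y_0c\rangle}$ meets $F$ trivially, since a common element has a power in $Z_B\cap\exp(\mathrm{Ad}(c^{-1})B\cap L)=1$. So each $\bar w_c$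 is regular in $\bar A$ by ($\Omega$1), and $\bar a_1\prod\bar w_c\neq0$. The image of $\mathfrak{l}\cap S_1$ in $\bar A$ is therefore a nonzero two-sided ideal of a prime noetherian ring. It contains a regular element $\bar s$ with $s\in\mathfrak{l}\cap S_1$, and $t_1=(y-1)^{-1}s\in T$.

\emph{Order of vanishing of $I$.} We have $\bigcap_m(y-1)^mS=0$: for each open normal $W\le G$ the image of $y$ in $G/W$ has order a power $p^l$, as $F\cong\mathbb{Z}_p$, so $(y-1)^{p^l}=y^{p^l}-1$ maps to $0$ in $\mathbb{F}_p[G/W]$. Choose $m\ge1$ with $I\subseteq(y-1)^{m-1}S$ and $I\not\subseteq(y-1)^mS$, and choose $(y-1)^{m-1}b\in I$ with $b\in S\setminus(y-1)S$. Then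
\[
t_1(y-1)^{m-1}b=(y-1)^{m-2}s'b,\qquad s'=(y-1)^{-(m-1)}s(y-1)^{m-1}\in S_1 ,
\]
and $\bar s'$ is regular in $\bar A$, being the image of $\bar s$ under an automorphism. As $S/(y-1)S=\bigoplus\bar Ac$, we get $s'b\notin(y-1)S$. But $t_1I\subseteq I\subseteq(y-1)^{m-1}S$ gives $s'b\in(y-1)S$, a contradiction.
\end{proof}

\begin{remark}\label{rem:fails}
In Example~\ref{ex:dihedral} we have $F_B=G$, the quotient $S/(y-1)S=\mathbb{F}_p[\langle h\rangle]$ is not prime, and the numerator $1+h$ of $q$ is a zero divisor there. The proposition fails: $(y-1)q\in S$ and $q\in O_l(\mathfrak{a})\setminus S$.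
\end{remark}

\section{Dihedral-free groups give maximal orders}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
It remains to prove (b)$\Rightarrow$(a). Let $G$ be dihedral-free and suppose $T=O_l(I)\neq S$ for some nonzero ideal $I$. Take $K$ from Proposition~\ref{prop:K}.

\emph{Choice of $r$.} We need bounds for Lemmas~\ref{lem:rank2} and~\ref{lem:rank1} that are uniform on the compact set $G\setminus K$. The second elementary divisor is unbounded near elements of rank one, so we remove a neighborhood of these and treat it by Lemma~\ref{lem:rank1}. Let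
\[
\mathcal{C}=\{g\in G\setminus K:\operatorname{rank}(\mathrm{Ad}(g)-1)\le1\},
\]
a compact set. For $g\in\mathcal{C}$ the operator $\nu=\mathrm{Ad}(g)-1$ satisfies $\nu^2=\operatorname{tr}(\nu)\nu$, so $\operatorname{tr}(\nu)\neq0$, for otherwise $g\in K$. By compactness there is an integer $j_0\ge0$ with $v_p(\operatorname{tr}(\mathrm{Ad}(g)-1))\le j_0$ on $\mathcal{C}$. The set $\mathcal{C}N_{j_0}$ is open, so $\mathcal{C}'=(G\setminus K)\setminus\mathcal{C}N_{j_0}$ is compact, and $\operatorname{rank}(\mathrm{Ad}(g)-1)\ge2$ on it. By compactness there is $j'\ge0$ such that for each $g\in\mathcal{C}'$ some $2\times2$ minor of $\mathrm{Ad}(g)-1$, in a fixed basis of $L$, has valuation $\le j'$. Then the second elementary divisor has exponent $j_2\le j_1+j_2\le j'$. Choose $r\ge\max(j_0,j')$ with $N_r\subseteq K$, and put $e=r+2$.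

Proposition~\ref{prop:inner} gives $P$, $x\in G\setminus K$ and $t\in T\setminus S$ with $Pt\subseteq S$.

\emph{Case $x\in\mathcal{C}'$.} Then $d\ge2$ and $j_2\le j'\le e-2$, contradicting Lemma~\ref{lem:rank2}.

\emph{Case $x=x_0n$ with $x_0\in\mathcal{C}$ and $n\in N_{j_0}$.} The operator $\nu=\mathrm{Ad}(x_0)-1$ has rank one and acts on the line $B=\operatorname{im}\nu$ by $\operatorname{tr}(\nu)\neq0$. So $\mathfrak{g}=B\oplus\ker\nu$, and $\mathrm{Ad}(x_0)$ acts on $B$ by $\zeta=1+\operatorname{tr}(\nu)\neq1$, a unit since $B\cap L$ is preserved. The bracket $[\ker\nu,B]$ lies in the $\zeta$-eigenspace $B$, so $B$ is a line ideal. Since $[p^{j_0}L,B\cap L]\subseteq p^{j_0+2}L\cap B$, the element $n$ acts on $B$ by a scalar $\chi\equiv1$ modulo $p^{j_0+2}$. So $\mathrm{Ad}(x)$ acts on $B$ by $\eta=\zeta\chi$, and $\eta-1=(\zeta-1)+\zeta(\chi-1)$ has valuation $v_p(\zeta-1)\le j_0<e$. By Lemma~\ref{lem:rank1}, $y-1\in P$, where $y\neq1$ generates $\exp(B\cap L_r)\subseteq Z_B$. Then $(y-1)t\in S$ with $t\in T\setminus S$, contradicting Proposition~\ref{prop:lines}.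

So $O_l(I)=S$ for all nonzero ideals $I$, and $S$ is a maximal order. Together with Propositions~\ref{prop:three} and~\ref{prop:overring}, this proves the theorem.
\end{proof}

\section{Pseudo-reflections and consequences}\label{sec:consequences}

An automorphism $\alpha$ of finite order of $\mathfrak{g}$ is a \emph{pseudo-reflection} if $\operatorname{rank}(\alpha-1)=1$. Its nontrivial eigenvalue lies in $\mathbb{Q}_p$, and this restricts the order. Recall that the roots of unity in $\mathbb{Z}_p^\times$ form a cyclic group of order $p-1$ for odd $p$ and are $\pm1$ for $p=2$. Let $C_n$ denote the cyclic group of order $n$.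

\begin{theorem}\label{thm:refl}
Suppose $\Omega_G$ is prime. Then $\Omega_G$ fails to be a maximal order if and only if $G$ contains an element $g$ of finite order $n\ge2$, with $n\mid p-1$ if $p$ is odd and $n=2$ if $p=2$, such that $\mathrm{Ad}(g)$ is a pseudo-reflection of order $n$ on $\mathfrak{g}$. In that case $B=\operatorname{im}(\mathrm{Ad}(g)-1)$ is an ideal of $\mathfrak{g}$, $F_B\cong\mathbb{Z}_p\rtimes C_{n'}$ with $n\mid n'$ and faithful action, and Proposition~\ref{prop:overring} gives an explicit ideal $I$ and an explicit $q_0\in O_l(I)\setminus\Omega_G$.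
\end{theorem}

\begin{proof}
By Theorem~\ref{thm:main}, failure means that some $g\neq1$ of finite order has $\operatorname{rank}(\mathrm{Ad}(g)-1)=1$. By Proposition~\ref{prop:three}, $B$ is a line ideal and $g\in F_B$. The semisimple operator $\mathrm{Ad}(g)$ has a single eigenvalue $\zeta\neq1$, the scalar by which it acts on $B$. It is a root of unity in $\mathbb{Z}_p^\times$, of order $n$ say, so $n\mid p-1$ or $p=n=2$, and $\mathrm{Ad}(g)$ has order $n$. Then $g^n$ is a torsion element of $\Delta$, so $g^n=1$ by Lemma~\ref{lem:Delta}, and $g$ has order $n$. By Lemma~\ref{lem:orbital}, $F_B=C\rtimes C_{n'}$ with faithful action, and $F_B$ acts on the open subgroup $Z_B$ of $C$ through a cyclic group of order $n'$ containing $\zeta$; so $n\mid n'$.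
\end{proof}

\begin{corollary}\label{cor:cases}
Suppose $\Omega_G$ is prime.
\begin{enumerate}
\item[(1)] If $p$ is odd and $G$ has no nontrivial elements of finite order dividing $p-1$ (for example, if $G$ is pro-$p$), then $\Omega_G$ is a maximal order. If $p=2$, then $\Omega_G$ is a maximal order if and only if no involution $g$ has $\operatorname{rank}(\mathrm{Ad}(g)-1)=1$.
\item[(2)] If $G$ is torsion-free, or $\mathfrak{g}$ has no one-dimensional ideal (for example, if $\mathfrak{g}$ is semisimple), then $\Omega_G$ is a maximal order.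
\item[(3)] If $\Omega_G$ is a maximal order and $W\le G$ is open, then $\Omega_W$ is prime and a maximal order.
\end{enumerate}
\end{corollary}

\begin{proof}
Parts (1) and (2) follow from Theorem~\ref{thm:refl}: in a pro-$p$ group finite orders are powers of $p$, and a one-dimensional ideal is abelian, so a semisimple Lie algebra has none. For (3), the elements of a finite normal subgroup of $W$ have finite order and finitely many $G$-conjugates, so they are trivial by (D), and $\Omega_W$ is prime by ($\Omega$4). Some $N_s$ is an open normal uniform subgroup of $W$, so $W$ has Lie algebra $\mathfrak{g}$ with the restricted adjoint action, and condition (c) of Theorem~\ref{thm:main} passes from $G$ to $W$.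
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABsurvey}
K. Ardakov and K. A. Brown, \emph{Ring-theoretic properties of Iwasawa algebras: a survey}, arXiv:math/0511345 (2005).

\bibitem{ABprime}
K. Ardakov and K. A. Brown, \emph{Primeness, semiprimeness and localisation in Iwasawa algebras}, Trans. AMS 359 (2007).

\bibitem{Bourbaki}
Bourbaki, \emph{Lie} I.

\bibitem{DdSMS}
Dixon, du Sautoy, Mann and Segal, \emph{Analytic pro-$p$ groups}.

\end{thebibliography}
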